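# A subgroup of Thompson's group $F$ with spread exactly one

## 1. One map carrying two generators

Thompson's group $F$ is the group of all increasing piecewise linear homeomorphisms of $[0,1]$ with finitely many breakpoints, all dyadic rationals, and with all slopes powers of $2$. Maps act on the left. For $f\in F$ put $\operatorname{supp}f=\{x\in(0,1):f(x)\neq x\}$, an open set; since $f$ has finitely many linear pieces, it has finitely many components. For an interval $J\subset(0,1)$ with dyadic endpoints, let $F_J$ be the group of elements of $F$ that are the identity off $J$. We shall see that $F_J$ is a copy of $F$ and that, like $F$, it is generated by two elements.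

These notes are about the group
$$G=\{f\in F:\ f'(0^+)=f'(1^-)\}$$
and about the following construction. Let $g\in G$ be non-trivial and let $I$ be a component of $\operatorname{supp}g$. Replacing $g$ by $g^{-1}$ if necessary, assume $g(x)>x$ on $I$. Choose a dyadic $e\in I$, then a dyadic $a\in(e,g(e))$, then a dyadic $a'\in(g(e),g(a))$; the last interval is non-empty because $e<a$. Put $J=[a,a']$ and $b=g(a')$. Since $g(I)=I$,
$$e<a<g(e)<a'<g(a)<g(a')=b,\qquad\text{all in } I. \tag{1}$$
So $J$ and $g(J)=[g(a),b]$ are disjoint, and $g(e)$ is an interior point of $J$. Let $y_0,y_1$ generate $F_J$. Define $h$ piece by piece: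

* on $[0,e]$, $h$ is an element-of-$F$-like map onto $[0,e]$ (dyadic breakpoints, slopes powers of $2$) with $h(x)>x$ on $(0,e)$ and slope $2$ at $0$;
* on $[e,a]$ and on $[a',g(a)]$, $h$ is the identity;
* on $J$, $h=y_0$;
* on $g(J)$, $h=g\,y_1\,g^{-1}$;
* on $[b,1]$, $h$ is a map of the same kind onto $[b,1]$ with $h(x)<x$ on $(b,1)$ and slope $2$ at $1$.

The map $h$ acts on $J$ as one generator of $F_J$. On $g(J)$ it acts as the second generator, parked one $g$-step away, so $g^{-1}hg$ acts on $J$ as $y_1$. Outside $[e,b]$ it pulls everything toward $[e,b]$.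

What is this for? We shall prove that $\langle g,h\rangle=G$. Thus every non-trivial element of $G$ belongs to a generating pair. We shall also see that two elements of $F'=[F,F]$ with disjoint supports can never share the same partner $h$. Together these two facts answer a question about how generously a group can be generated by pairs.

## 2. Co-generators and spread

**Definition.** Let $G$ be a group. An element $h\in G$ is a *co-generator* of $g\in G$ if $\langle g,h\rangle=G$. It is a *common co-generator* of $g_1,\dots,g_k$ if $\langle g_i,h\rangle=G$ for every $i$. The *spread* $s(G)$ is the supremum of the integers $k$ such that any $k$ non-trivial elements of $G$ have a common co-generator in $G$.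

Elements in a tuple may be repeated, so if $k$ qualifies, every smaller number does; $k=0$ always qualifies. The group is called *$\frac32$-generated* if every non-trivial element has a co-generator, that is, if $s(G)\ge1$.

Here are some examples by hand. In $\mathbb Z$ the element $1$ is a co-generator of everything, so $s(\mathbb Z)=\infty$. In $\mathbb Z^2$ the element $(2,0)$ has no co-generator: the quotient of $\mathbb Z^2$ by $\langle(2,0)\rangle$ is $\mathbb Z/2\times\mathbb Z$, which is not cyclic. So $s(\mathbb Z^2)=0$. In $S_3$, a transposition $t$ has as co-generators all non-trivial elements other than $t$, and a $3$-cycle has as co-generators exactly the three transpositions. The four elements consisting of the three transpositions and one $3$-cycle have no common co-generator: it would have to be a transposition, but not one of the three. For at most three elements there is always one: if all three transpositions are listed, take a $3$-cycle; otherwise take a transposition that is not listed. So $s(S_3)=3$. In $(\mathbb Z/2)^2$ two distinct non-trivial elements always generate, so two non-trivial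 elements have a common co-generator, namely a third non-trivial element, while all three have none; the spread is $2$.

No finite group has spread exactly $1$. Indeed Burness, Guralnick and Harper proved that a finite group all of whose proper quotients are cyclic has spread at least $2$; consequently a finite group is $\frac32$-generated if and only if its spread is at least $2$. The problem, whose source is Gili Golan, *The "spread" of Thompson's group $F$*, arXiv:2402.19444 (2024), is to determine whether there exists an *infinite* group $G$ with $s(G)=1$. The group $G$ of Section 1 is such a group.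

## 3. Pieces for building elements of $F$

For $f\in F$ put $\pi(f)=(\log_2f'(0^+),\log_2f'(1^-))\in\mathbb Z^2$; this is a homomorphism $\pi:F\to\mathbb Z^2$. We use three facts from Cannon–Floyd–Parry, *Introductory notes on Richard Thompson's groups*, Enseign. Math. 42 (1996), Cor. 2.6 and Thms 4.1, 4.3.

* (F1) $F$ is generated by two elements.
* (F2) $\pi$ is onto, with kernel $F'$. Thus $F'$ consists of the $f\in F$ that are the identity near $0$ and near $1$.
* (F3) Every non-trivial normal subgroup of $F$ contains $F'$.

**Example.** Let $f_0(x)=x/2$ on $[0,\frac12]$, $x-\frac14$ on $[\frac12,\frac34]$, $2x-1$ on $[\frac34,1]$. Then $\pi(f_0)=(-1,1)$ and $f_0(x)<x$ on all of $(0,1)$. Let $f_1(x)=2x$ on $[0,\frac18]$, $x+\frac18$ on $[\frac18,\frac38]$, $\frac x2+\frac5{16}$ on $[\frac38,\frac78]$, $2x-1$ on $[\frac78,1]$. The pieces match, with values $\frac14,\frac12,\frac34$ at the breakpoints, and $\pi(f_1)=(1,1)$. This $f_1$ fixes $\frac58$, with $f_1(x)>x$ on $(0,\frac58)$ and $f_1(x)<x$ on $(\frac58,1)$. The contrast between $f_0$ and $f_1$ is the heart of the matter.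

**Definition.** A *dyadic interval* is $[u,v]$ with $u<v$ dyadic rationals. A *D-map* is an increasing piecewise linear homeomorphism between dyadic intervals with finitely many breakpoints, all dyadic, and slopes powers of $2$.

On each linear piece a D-map has the form $x\mapsto2^kx+c$ with $c$ dyadic, so D-maps send dyadic points to dyadic points. They are closed under composition, inversion, restriction to dyadic subintervals, and gluing along common endpoints.

**Lemma 3.1.** There is a D-map between any two dyadic intervals.

**Proof.** By composition and inversion it suffices to find a D-map $[0,1]\to[u,v]$. Write $v-u=m/2^l$ with $m\geq 1$ and split $[u,v]$ into $m$ intervals of length $2^{-l}$. Split $[0,1]$ into $m$ dyadic intervals of power-of-two length, by halving the last interval $m-1$ times. Map the $j$-th interval affinely onto the $j$-th; the slopes are powers of $2$. $\square$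

For instance, $[0,\frac12],[\frac12,\frac34],[\frac34,1]$ go to the three quarters of $[0,\frac34]$ with slopes $\frac12,1,1$.

Let $J\subset(0,1)$ be dyadic and $\Theta:[0,1]\to J$ a D-map. Then $f\mapsto\Theta^{-1}f|_J\,\Theta$ is an isomorphism $F_J\to F$. So (F1) and (F3) hold for $F_J$, and by (F2), $F_J'$ is the set of elements of $F$ whose support has closure contained in $\operatorname{int}J$.

**Lemma 3.2 (End Lemma).** (L) If $u<v<w$ are dyadic and $p\ge1$, there is a D-map $\lambda:[u,v]\to[u,w]$ with slope $2^p$ near $u$ and $\lambda(x)>x$ on $(u,v]$. (R) If $v<w<u$ are dyadic and $q\ge1$, there is a D-map $\rho:[v,u]\to[w,u]$ with slope $2^{-q}$ near $u$ and $\rho(x)>x$ on $[v,u)$.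

**Proof.** (L) Pick a dyadic $y\in(v,w)$ with $y-u<2(v-u)$ and put $\epsilon=2^{-p}(y-u)$. Then $\epsilon<2^{1-p}(v-u)\le v-u$. Let $\lambda(u+x)=u+2^px$ for $x\in[0,\epsilon]$; this maps $[u,u+\epsilon]$ onto $[u,y]$. Continue by any D-map $[u+\epsilon,v]\to[y,w]$. On $(u,u+\epsilon]$ we have $\lambda(x)>x$ since $2^p>1$, and on $[u+\epsilon,v]$ we have $\lambda(x)\ge y>v\ge x$.

(R) Apply (L) to $-u<-w<-v$ with slope $2^q$ to get $\lambda:[-u,-w]\to[-u,-v]$, and put $\rho(x)=-\lambda^{-1}(-x)$. This maps $[v,u]$ onto $[w,u]$ and has slope $2^{-q}$ near $u$. For $x\in[v,u)$ put $t=\lambda^{-1}(-x)\in(-u,-w]$; then $-x=\lambda(t)>t=-\rho(x)$, so $\rho(x)>x$. $\square$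

Take dyadic $u<v<w<z$. Gluing $\lambda:[u,v]\to[u,w]$ and $\rho:[v,z]\to[w,z]$ gives, for any $p,q\ge1$, a D-map of $[u,z]$ onto itself that moves every point of $(u,z)$ to the right, has slope $2^p$ near $u$ and slope $2^{-q}$ near $z$. Call this a *right-moving map* of $[u,z]$. In particular the two outer pieces of the map $h$ in Section 1 exist: on $[0,e]$ take a right-moving map with slope $2$ at $0$, and on $[b,1]$ the inverse of a right-moving map with slope $\frac12$ at $1$.

**Lemma 3.3.** $F'$ has no fixed point in $(0,1)$: for every $x\in(0,1)$ some element of $F'$ moves $x$.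

**Proof.** Choose a dyadic $[u,z]\subset(0,1)$ with $x\in(u,z)$ and extend a right-moving map of $[u,z]$ by the identity. The result is the identity near $0$ and $1$, so it lies in $F'$ by (F2), and it moves $x$. $\square$

We shall often use one dynamical fact.

**Iteration fact.** Let $\varphi$ be an increasing homeomorphism of $[u,v]$ with $\varphi(x)>x$ on $(u,v)$. Then $\varphi^n\to v$ and $\varphi^{-n}\to u$ as $n\to\infty$, uniformly on compact subsets of $(u,v)$.

Indeed for $c\in(u,v)$ the increasing sequence $\varphi^n(c)$ converges to a fixed point of $\varphi$ in $(c,v]$, which must be $v$. On $[c,d]\subset (u,v)$ we have $\varphi^n(c)\le\varphi^n(x)<v$, so the convergence is uniform. The other half is the same argument.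

## 4. The groups between $F'$ and $F$

By (F2), the subgroups $G$ with $F'\le G\le F$ are exactly the groups $G=\pi^{-1}(A)$ with $A\le\mathbb Z^2$; here $A=\pi(G)$. If $A=\mathbb Z(p,q)\ne0$, define $\chi:G\to\mathbb Z$ by $\pi(f)=\chi(f)(p,q)$. It is onto with kernel $F'$. The group of Section 1 is the case $A=\mathbb Z(1,1)$, where $\chi(f)=\log_2f'(0^+)=\log_2f'(1^-)$; the map $f_1$ above has $\chi(f_1)=1$.

**Theorem 1.** $G=\{f\in F:f'(0^+)=f'(1^-)\}$ (that is, $A=\mathbb Z(1,1)$) is an infinite group with $s(G)=1$.

**Theorem 2.** Let $F'\le G\le F$ and $A=\pi(G)$.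

* If $A=\mathbb Z(p,q)$ with $pq>0$, then $s(G)=1$.
* If $A=\mathbb Z(p,q)$ with $pq<0$, then $s(G)=\infty$.
* In all other cases $s(G)=0$.

**Theorem 3.** Let $A=\mathbb Z(p,q)$ with $pq>0$. Non-trivial $g_1,\dots,g_k\in G$ have a common co-generator if and only if $\bigcap_i\operatorname{supp}g_i\ne\emptyset$ or $\chi(g_i)\in\{1,-1\}$ for all $i$.

The third case of Theorem 2 can be done at once, and it shows why one looks at $A=\mathbb Z(p,q)$ with both entries non-zero.

**Proof of Theorem 2, third case.** *$A$ not cyclic* (for example $G=F$). Take $1\ne g\in F'$. If $\langle g,h\rangle=G$, then $A=\langle\pi(g),\pi(h)\rangle=\langle\pi(h)\rangle$ is cyclic, a contradiction. So $g$ has no co-generator and $s(G)=0$.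

*$A$ cyclic but not of the form $\mathbb Z(p,q)$ with $pq\neq0$.* Then $A$ is $0$, $\mathbb Z(p,0)$ or $\mathbb Z(0,q)$. In the first two cases every element of $G$ has slope $1$ at $1$, hence is the identity near $1$; in the last case every element is the identity near $0$. Finitely many elements are the identity on a common neighborhood of that endpoint, and so is the subgroup they generate. But $F'\le G$ has no fixed point in $(0,1)$ by Lemma 3.3. So $G$ is not finitely generated, no element has a co-generator, and $s(G)=0$. $\square$

## 5. A forced fixed point bounds the spread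

We now show $s(G)\le1$ for $A=\mathbb Z(1,1)$. The only input is the intermediate value theorem.

**Proof that $s(G)\le1$ in Theorem 1.** Choose non-trivial $g_1,g_2\in F'$ with disjoint supports, for instance right-moving maps of two disjoint dyadic intervals in $(0,1)$, extended by the identity. Suppose $h$ is a common co-generator. Since $\chi(g_1)=0$ and $\chi$ is onto $\mathbb Z$, we have $\chi(h)=\pm1$. So $h$ has slope $2$ at both ends or slope $\frac12$ at both ends.

If the slopes are $2$, then $h(x)=2x>x$ near $0$, and $h(1-t)=1-2t<1-t$ for small $t>0$. If they are $\frac12$, both inequalities are reversed. Either way $h(x)-x$ has opposite signs near $0$ and near $1$, so $h$ fixes some $x\in(0,1)$. Since $\operatorname{supp}g_1\cap\operatorname{supp}g_2=\emptyset$, some $g_j$ fixes $x$. Then $\langle g_j,h\rangle$ fixes $x$, while $G\ge F'$ does not fix $x$ by Lemma 3.3. So $\langle g_j,h\rangle\ne G$, a contradiction. Any $k\ge2$ elements that include $g_1,g_2$ have no common co-generator either, so no $k\ge2$ qualifies. $\square$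

For $A=\mathbb Z(1,-1)$ this argument stops at the sign change: the map $f_0$ generates $A$ under $\pi$ and has no fixed point in $(0,1)$. Theorem 2 says that there the obstruction is really absent.

## 6. When a subgroup of $F$ contains $F'$

To show that $\langle g,h\rangle=G$ it is enough to show $F'\le\langle g,h\rangle$ and that $\chi$ maps $\langle g,h\rangle$ onto $\mathbb Z$, because $F'=\ker\chi$. The next lemma reduces the first point to three checks: full control on one small interval $J$, a way to squeeze everything into $J$, and one non-trivial element of $F'$ to start from.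

**Lemma 6.1 (Key Lemma).** Let $H\le F$ and let $J\subset(0,1)$ be a dyadic interval such that

* (a) for each $f\in F_J$ there is $w\in H$ with $w(J)=J$ and $w|_J=f|_J$;
* (b) for each compact $C\subset(0,1)$ there is $\psi\in H$ with $\psi(C)\subset\operatorname{int}J$;
* (c) $H\cap F'\ne1$.

Then $F'\le H$.

**Proof.** **Step 1: $L=H\cap F_J$ is normal in $F_J$.** This is what (a) is for; note that $w$ in (a) may be arbitrary off $J$. Let $\ell\in L$, $f\in F_J$, and take $w$ as in (a). Both $f\ell f^{-1}$ and $w\ell w^{-1}$ are the identity off $J$, because $\ell$ is and because $f$ and $w$ preserve the complement of $J$. On $J$ they agree since $f$ and $w$ do. So $f\ell f^{-1}=w\ell w^{-1}\in H\cap F_J=L$.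

**Step 2: $L\neq1$.** We move a given element into $J$. Take $1\ne d\in H\cap F'$. The closure of $\operatorname{supp}d$ is a compact subset of $(0,1)$, so by (b) some $\psi\in H$ maps it into $\operatorname{int}J$. Then $1\ne\psi d\psi^{-1}\in L$.

**Step 3: conclusion.** By (F3) for $F_J\cong F$, we get $F_J'\le L\le H$. Now let $f\in F'$. By (b) choose $\psi\in H$ mapping the closure of $\operatorname{supp}f$ into $\operatorname{int}J$. Then $\psi f\psi^{-1}$ has support with closure in $\operatorname{int}J$, so $\psi f\psi^{-1}\in F_J'\le H$, and $f\in H$. $\square$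

For (a) it suffices that the group $\{w|_J:w\in H,\ w(J)=J\}$ contains the restrictions to $J$ of two generators of $F_J$.

## 7. Every non-trivial element of $G$ has a co-generator

Let $A=\mathbb Z(1,1)$. By Section 5, if $g\in F'$, then a co-generator $h$ must have a fixed point inside $\operatorname{supp}g$. The first thing to try is an $h$ with $\chi(h)=1$ and exactly one fixed point $e$ in $(0,1)$, moving the points of $(0,e)$ up and those of $(e,1)$ down, with $e\in\operatorname{supp}g$ dyadic. Let $J$ be a dyadic neighborhood of $e$. Then (b) is immediate with $\psi=h^n$. But $h$ moves both endpoints of $J$ inward, so no power $h^n$ with $n\ne0$ preserves $J$, and (a) would have to come from mixed words in $g$ and $h$ over which we have no hold yet. If instead we force $h(J)=J$ with $h|_J=y_0$, then $h$ supplies one generator for (a), but it no longer helps with (b): $h^n(C)\subset\operatorname{int}J$ holds only if already $C\subset\operatorname{int}J$. Also one generator of $F_J$ is not enough.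

The construction of Section 1 separates the two roles. The point $e$ attracts points from the left, and the block $J$, where $h$ acts as $y_0$, sits around $g(e)$ and not around $e$. The second generator sits on $g(J)$. The element $g$ carries a left neighborhood of $e$ into $J$.

**Proof that $s(G)\ge1$ in Theorem 1.** Let $1\ne g\in G$. Replacing $g$ by $g^{-1}$ does not change the groups $\langle g,h\rangle$, so take $g$, $I=(r,s)$, $e,a,a',b,J$ and $h$ as in Section 1; the pieces exist by Section 3. All breakpoints are dyadic, and $h$ has slope $2$ at both ends. So $h\in G$ and $\chi(h)=1$. Let $H=\langle g,h\rangle$.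

**Step 1: condition (a).** We exhibit elements acting on $J$ as the two generators of $F_J$. The element $h$ preserves $J$ and acts there as $y_0$. For $x\in J$ we have $g^{-1}hg(x)=g^{-1}\,g\,y_1\,g^{-1}g(x)=y_1(x)$. So $g^{-1}hg$ preserves $J$ and acts there as $y_1$.

**Step 2: condition (b).** We squeeze a compact set $C\subset(0,1)$ into $J$. The trouble is that $h$ only pulls $C$ toward $K=[e,b]$, which it preserves; so we let $g$ slide it past $e$.

Choose $\delta_0>0$ with $[e-\delta_0,b+\delta_0]\subset I$. Since $h(x)>x$ on $(0,e)$, $h(x)<x$ on $(b,1)$ and $h(K)=K$, the iteration fact applied to the extreme points of $C$ gives $h^n(C)\subset[e-\delta_0,b+\delta_0]$ for large $n$. Next, $g^{-m}\to r$ uniformly on compact subsets of $I=(r,s)$, so for large $m$ the compact set $g^{-m}h^n(C)$ lies in $(r,e)\subset(0,e)$. On compact subsets of $(0,e)$, $h^{n'}\to e$ uniformly from the left. Hence for any $\delta>0$ and all large $n'$,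
$$h^{n'}g^{-m}h^n(C)\subset(e-\delta,e).$$
Since $g(e)>a$, for small $\delta$ we have $g((e-\delta,e))\subset(a,g(e))\subset\operatorname{int}J$. So $\psi=g\,h^{n'}g^{-m}h^n$ maps $C$ into $\operatorname{int}J$.

**Step 3: condition (c).** We need a non-trivial element of $H\cap F'$. The commutator $[g,h]$ lies in $F'$. If it were trivial, $g$ would preserve $\operatorname{Fix}(h)\cap(0,1)$. This set lies in $[e,b]$ and contains $e$, so its minimum is $e$. An increasing bijection of the set onto itself fixes its minimum, so $g(e)=e$, contradicting $g(e)>e$. Hence $[g,h]\ne1$.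

By the Key Lemma $F'\le H$, and $\chi(h)=1$ gives $H=G$. So every non-trivial element has a co-generator, and with Section 5, $s(G)=1$. The group is infinite: a non-trivial increasing homeomorphism of $[0,1]$ moves some point along an infinite monotone orbit, so it has infinite order. This proves Theorem 1. $\blacksquare$

## 8. Chains of blocks for several elements at once

Now let $g_1,\dots,g_k$ be given. If one repeats Section 7 with one $h$ for all of them and a common point $e$, each block $J_i$ has to contain $g_i(e)$ in its interior. If $g_1(e)=g_2(e)$, then $J_1$ and $J_2$ overlap, and the independent prescriptions of $h$ on the blocks are no longer possible. And if the $g_i$ have no common moved point, there is no common $e$ at all.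

The remedy is to give up the requirement that $h$ itself preserve a block, and to gain control over mixed words. Place blocks around generic points $x_i$ and their images $g_i(x_i),g_i^2(x_i)$, list all the blocks from left to right, and let $h$ shift each block to the next. For a single $g$ with $J<g(J)<g^2(J)$ and generators $y_0,y_1$ of $F_J$, let $h|_J=g y_0$ and $h|_{g(J)}=g^2y_1y_0^{-1}g^{-1}$. Then $h^2|_J=g^2y_1$, so on $J$ the words $g^{-1}h$ and $g^{-2}h^2$ act as $y_0$ and $y_1$. The general case is the same computation with coordinates on each block.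

**Lemma 8.1 (Chain Lemma).** Let $g_1,\dots,g_k\in F$, let $U\subset(0,1)$ be an open interval, $T\subset U$ finite, and $x_1,\dots,x_k$ dyadic points such that the $3k$ points $g_i^a(x_i)$ ($a=0,1,2$) are pairwise distinct, lie in $U$, and are not in $T$. Let $z_1<\dots<z_N$ be all these points together with the points of $T$. Then there are pairwise disjoint dyadic intervals $Z_1<\dots<Z_N$ in $U$, as small as desired, with $z_j\in\operatorname{int}Z_j$, and D-maps $\theta_j:Z_j\to Z_{j+1}$ ($1\le j<N$) such that, writing $J_i$ for the $Z_j$ containing $x_i$, the following holds. If $h\in F$ satisfies $h|_{Z_j}=\theta_j$ for all $j<N$, or $h^{-1}|_{Z_j}=\theta_j$ for all $j<N$, then for each $i$ condition (a) of the Key Lemma holds for $\langle g_i,h\rangle$ and $J_i$, and each $Z_j$ is mapped onto $J_i$ by some power of $h$.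

**Proof.** **Step 1: the blocks.** Choose dyadic neighborhoods $J_i$ of $x_i$ and dyadic neighborhoods of the points of $T$, so small that all these intervals together with $g_i(J_i)$ and $g_i^2(J_i)$ are in $U$, as small as desired, and pairwise disjoint. The images $g_i^a(J_i)$ are dyadic intervals with $g_i^a(x_i)$ in their interiors. These intervals are the $Z_j$.

**Step 2: coordinates on the blocks.** We choose a D-map $\Theta_Z:[0,1]\to Z$ for each block $Z$, with the generators of $F_{J_i}$ built in. Let $y_{i,0},y_{i,1}$ generate $F_{J_i}$. For $Z=J_i$ and for the blocks around points of $T$ choose $\Theta_Z$ arbitrarily, and put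
$$\Theta_{g_i(J_i)}=g_i\,y_{i,0}\,\Theta_{J_i},\qquad \Theta_{g_i^2(J_i)}=g_i^2\,y_{i,1}\,\Theta_{J_i},\qquad \theta_j=\Theta_{Z_{j+1}}\Theta_{Z_j}^{-1}.\tag{2}$$

**Step 3: reading off (a).** Suppose $h|_{Z_j}=\theta_j$ for all $j<N$. The product of consecutive $\theta$'s telescopes, so for $c\ge b$, and by inversion for all $b,c$,
$$h^{c-b}|_{Z_b}=\Theta_{Z_c}\Theta_{Z_b}^{-1}.$$
In particular a power of $h$ maps any $Z_b$ onto $J_i$. With $Z_b=J_i$ and $Z_c=g_i(J_i)$, we get an integer $m$ with $h^m|_{J_i}=g_i\,y_{i,0}$ on $J_i$. With $Z_c=g_i^2(J_i)$, we get $m'$ with $h^{m'}|_{J_i}=g_i^2\,y_{i,1}$. So $g_i^{-1}h^m$ and $g_i^{-2}h^{m'}$ preserve $J_i$ and act there as $y_{i,0}$ and $y_{i,1}$, which gives (a). If instead $h^{-1}|_{Z_j}=\theta_j$ for all $j<N$, apply this to $h^{-1}$; the group $\langle g_i,h\rangle$ and the set of powers of $h$ are the same. $\square$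

**Genericity.** Suppose that for each $i$ the point $x_i$ may be chosen from infinitely many dyadic points of $\operatorname{supp}g_i$ for which $g_i^a(x_i)\in U$. Then the distinctness hypothesis can be met. For fixed $i$ the points $x_i,g_i(x_i),g_i^2(x_i)$ are distinct, since the orbit of a moved point is strictly monotone. Choose $x_1,x_2,\dots$ in turn; each requirement $g_i^a(x_i)\ne g_{i'}^{a'}(x_{i'})$ with $i'<i$, or $g_i^a(x_i)\notin T$, excludes finitely many values of $x_i$. We call such choices generic.

**Middle part.** Given the $Z_j$ and $\theta_j$ (always $N\ge3k\ge3$), define a D-map from $[\min Z_1,\max Z_{N-1}]$ onto $[\min Z_2,\max Z_N]$ as follows. On $Z_j$ with $j<N$ it is $\theta_j$. On $[\max Z_j,\min Z_{j+1}]$ with $j\le N-2$ it is any D-map onto $[\max Z_{j+1},\min Z_{j+2}]$. It moves every point to the right: a point of $Z_j$ goes to $Z_{j+1}>Z_j$, and a point $x\in[\max Z_j,\min Z_{j+1}]$ goes to a point $\ge\max Z_{j+1}>\min Z_{j+1}\ge x$. We call this map the middle part.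

## 9. Which tuples have a common co-generator when $pq>0$

**Proof of Theorem 3.** Replacing the generator $(p,q)$ of $A$ by its negative changes $\chi$ to $-\chi$ and does not affect the statement. So let $p,q>0$.

**Step 1: necessity.** Here we repeat the fixed-point argument. Let $h$ be a common co-generator of $g_1,\dots,g_k$. If $\chi(h)=0$, then $\chi(g_i)$ generates $\mathbb Z$, so $\chi(g_i)=\pm1$ for all $i$. If $\chi(h)\ne0$, the slopes $2^{p\chi(h)}$ at $0$ and $2^{q\chi(h)}$ at $1$ are both $>1$ or both $<1$. So $h(x)-x$ has opposite signs near $0$ and near $1$, and $h$ fixes some $x\in(0,1)$. No $g_i$ fixes $x$, because $\langle g_i,h\rangle=G\ge F'$ has no fixed point in $(0,1)$. So $x\in\bigcap_i\operatorname{supp}g_i$.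

**Step 2: sufficiency when $\bigcap_i\operatorname{supp}g_i\ne\emptyset$.** We take the first attempt of Section 7, an $h$ with a single attracting fixed point $e$, and use a chain to get (a). The intersection is open; choose a dyadic $e$ in it. Replacing some $g_i$ by their inverses, which does not change $\langle g_i,h\rangle$, assume $g_i(e)>e$ for all $i$. Let $U=(e,1)$ and $T=\{g_1(e),\dots,g_k(e)\}$. Choose generic dyadic $x_i>e$ in the component of $\operatorname{supp}g_i$ containing $e$. There $g_i(x)>x$, so $e<x_i<g_i(x_i)<g_i^2(x_i)<1$. Take $Z_j,\theta_j,J_i$ from the Chain Lemma.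

On $[0,e]$ let $h$ be a right-moving map with slope $2^p$ at $0$. On $[e,1]$ we define $h^{-1}$: it is the middle part, together with $\lambda:[e,\min Z_1]\to[e,\min Z_2]$ and $\rho:[\max Z_{N-1},1]\to[\max Z_N,1]$ from the End Lemma, where $\rho$ has slope $2^{-q}$ at $1$. Here $e<\min Z_1$ and $\max Z_N<1$ since the $Z_j$ lie in $U$. Then $h\in F$ has slopes $2^p$ at $0$ and $2^q$ at $1$. So $h\in G$ and $\chi(h)=1$. Moreover $h(x)>x$ on $(0,e)$ and $h^{-1}(x)>x$ on $(e,1)$, that is, $h(x)<x$ on $(e,1)$. Let $H_i=\langle g_i,h\rangle$.

(a) holds for $J_i$ by the Chain Lemma, since $h^{-1}|_{Z_j}=\theta_j$.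

(b) Let $C\subset(0,1)$ be compact. Then $h^n\to e$ uniformly on $C$. Let $z_j=g_i(e)$. For large $n$, $g_ih^n(C)\subset\operatorname{int}Z_j$ by continuity of $g_i$ at $e$. A power of $h$ maps $Z_j$ onto $J_i$, hence $\operatorname{int}Z_j$ onto $\operatorname{int}J_i$.

(c) The commutator $[g_i,h]$ lies in $F'$. It is non-trivial, because an element commuting with $h$ would fix the unique fixed point $e$ of $h$ in $(0,1)$, and $g_i$ moves $e$.

By the Key Lemma $F'\le H_i$, and $\chi(h)=1$ gives $H_i=G$ for every $i$.

**Step 3: sufficiency when $\chi(g_i)=\pm1$ for all $i$.** Now there may be no common moved point, but each $g_i$ itself contracts toward the interior, so $h$ can be taken in $F'$. Replacing by inverses, let $\chi(g_i)=1$. Then $g_i(x)>x$ near $0$ and $g_i(x)<x$ near $1$. So $g_i$ has fixed points in $(0,1)$, and they stay away from $0$ and $1$. Let $m_i\le M_i$ be the least and the greatest of them. Then $g_i(x)>x$ on $(0,m_i)$, and on $(M_i,1)$ we have $M_i<g_i(x)<x$.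

Choose dyadic $0<\alpha<\beta<1$ with $\alpha<m_i\le M_i<\beta$ for all $i$. Let $U=(\alpha,\beta)$ and $T=\{g_1(\beta),\dots,g_k(\beta)\}$. Since $g_i(\beta)\in(M_i,\beta)$, we have $T\subset U$. Choose generic dyadic $x_i\in(M_i,\beta)$; then $g_i^a(x_i)\in(M_i,\beta)\subset U$. Take $Z_j,\theta_j,J_i$ from the Chain Lemma.

Let $h$ be the identity off $(\alpha,\beta)$. On $[\alpha,\beta]$ let it be the middle part together with $\lambda:[\alpha,\min Z_1]\to[\alpha,\min Z_2]$ and $\rho:[\max Z_{N-1},\beta]\to[\max Z_N,\beta]$ from the End Lemma. Then $h(x)>x$ on $(\alpha,\beta)$, and $1\ne h\in F'$. Let $H_i=\langle g_i,h\rangle$.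

(a) holds by the Chain Lemma, and (c) holds since $h\in H_i\cap F'$.

(b) Let $C\subset(0,1)$ be compact. By the iteration fact on $[0,m_i]$ and $[M_i,1]$, for large $n$ the set $g_i^n(C)$ lies in a small neighborhood of $[m_i,M_i]$, hence in a compact subset of $(\alpha,\beta)$. For large $l$, $h^lg_i^n(C)$ lies in a small left neighborhood of $\beta$. Let $z_j=g_i(\beta)$; by continuity $g_ih^lg_i^n(C)\subset\operatorname{int}Z_j$, and a power of $h$ maps $Z_j$ onto $J_i$.

So $F'\le H_i$, and $\chi(g_i)=1$ gives $H_i=G$ for every $i$. $\blacksquare$

**Proof of Theorem 2, case $pq>0$.** By Theorem 3 a single non-trivial element always has a co-generator, since its support is non-empty. Two non-trivial elements of $F'$ with disjoint supports have no common co-generator: the intersection of supports is empty and $\chi=0$ on both. So $s(G)=1$. $\square$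

## 10. Squeezing with a fixed-point-free element

When $pq<0$, the tuple may consist of elements of $F'$ with disjoint supports. Then $h$ must have no fixed point in $(0,1)$, since such a point is fixed by some $g_i$. Suppose $h(x)>x$ on $(0,1)$ and $J$ is a block of a chain for $h$, so that $J\subset[y,h(y)]$ with $y=\min J$. The powers of $h$ alone cannot give (b): if $C\supset[x,h^2(x)]$, then $h^n(C)\supset[x',h^2(x')]$ with $x'=h^n(x)$, and this is not inside $[y,h(y)]$, because $x'\ge y$ forces $h^2(x')\ge h^2(y)>h(y)$. We need a second element that compresses by itself, on an interval longer than one step of $h$. Its $h$-conjugates then form overlapping compressors across $(0,1)$.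

**Lemma 10.1 (Contraction Lemma).** Let $h,\gamma\in H\le F$ with $h(x)>x$ on $(0,1)$. Suppose $\gamma$ is the identity on $[0,r]$, $r>0$, $(r,s)$ is a component of $\operatorname{supp}\gamma$, $h(r)<s$, and $h^j(r)\in\operatorname{int}J$ for some $j\in\mathbb Z$. Then (b) holds for $H,J$.

**Proof.** **Step 1: the overlapping compressors.** Replacing $\gamma$ by $\gamma^{-1}$, assume $\gamma(x)>x$ on $(r,s)$. For $l\in\mathbb Z$ put $r_l=h^l(r)$, $s_l=h^l(s)$, $\gamma_l=h^l\gamma h^{-l}\in H$. Then $r_l$ is strictly increasing, with limits $0$ and $1$ as $l\to-\infty$ and $l\to+\infty$. Applying $h^l$ to $h(r)<s$ gives $r_{l+1}<s_l$. The map $\gamma_l$ is the identity on $[0,r_l]$, and $\gamma_l^{-m}\to r_l$ uniformly on compact subsets of $(r_l,s_l)$ as $m\to\infty$.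

**Step 2: bring the right end of $C$ down while the left end stays.** It suffices to treat $C=[\alpha,\beta]\subset(0,1)$. Choose $i$ with $r_i<\alpha\le r_{i+1}$. Since $s_l>r_{l+1}\to1$, we can choose $l\ge i$ with $\beta<s_l$. We lower $l$ to $i$ one step at a time, keeping $\beta<s_l$. Suppose $l>i$. If $\beta\le r_l$, then already $\beta\leq r_l<s_{l-1}$. Otherwise $\beta\in(r_l,s_l)$, and since $r_l<s_{l-1}$, some $\gamma_l^{-m}$ maps $\beta$ into $(r_l,s_{l-1})$. This map fixes $\alpha$, since $\alpha\le r_{i+1}\le r_l$, so it maps $[\alpha,\beta]$ onto an interval with left end $\alpha$; replace $\beta$ by its image. In both cases $\beta<s_{l-1}$, and we replace $l$ by $l-1$. After finitely many steps an element of $H$ has mapped $C$ onto some $[\alpha,\beta']\subset(r_i,s_i)$.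

**Step 3: compress and transport.** A high power of $\gamma_i^{-1}$ maps $[\alpha,\beta']$ into $(r_i,r_i+\eta)$ with $\eta>0$ as small as we like. Since $h^{j-i}(r_i)=h^j(r)\in\operatorname{int}J$, for small $\eta$ applying $h^{j-i}$ lands in $\operatorname{int}J$. $\square$

## 11. Infinite spread when $pq<0$

**Proof of Theorem 2, case $pq<0$.** Replacing the generator of $A$ by its negative, take $p>0>q$. Let $g_1,\dots,g_k\in G\setminus\{1\}$ be arbitrary; we construct a common co-generator $h$. Replacing some $g_i$ by inverses, let $n_i:=\chi(g_i)\ge0$. The chain will give (a). For (b) we need in each group $\langle g_i,h\rangle$ a map $\gamma$ as in Lemma 10.1. If $n_i=0$ we shall take $\gamma=g_i$. If $n_i>0$ we shall take $\gamma=g_i^{-1}h^{n_i}$; to control where it stops being the identity, we make $h$ change slope near $0$, at a point where all these $g_i$ are still linear.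

**Step 1: choice of the points.** If $n_i=0$, then $g_i\in F'$; let $r_i=\inf\operatorname{supp}g_i>0$ and let $(r_i,s_i)$ be the leftmost component of $\operatorname{supp}g_i$. Choose generic dyadic points $x_i$, in $(r_i,s_i)$ if $n_i=0$ and in $\operatorname{supp}g_i$ if $n_i>0$. Thus the $3k$ points $g_i^a(x_i)$ ($a=0,1,2$) are distinct and different from all $r_{i'}$ with $n_{i'}=0$. Now choose $\epsilon=2^{-m}$ so small that all the points $g_i^a(x_i)$ and $r_i$ exceed $2^{2p}\epsilon$, and $g_i(x)=2^{pn_i}x$ on $[0,2^p\epsilon]$ whenever $n_i>0$. Put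
$$\tau=2^p\epsilon+2^{p-1}(2^p-1)\epsilon=(2^{2p-1}+2^{p-1})\epsilon\in(2^p\epsilon,2^{2p}\epsilon).$$
The lower bound is clear, and the upper one holds because $2^{p-1}<2^{2p-1}$. Apply the Chain Lemma with $U=(2^p\epsilon,1)$ and $T=\{\tau\}\cup\{r_i:n_i=0\}$. All points other than $\tau$ exceed $2^{2p}\epsilon>\tau$, so $z_1=\tau$. Choose the $Z_j$ so small that $J_i\subset(r_i,s_i)$ whenever $n_i=0$.

**Step 2: definition of $h$.** We put the slope change at $\epsilon$ and the chain to the right of $2^p\epsilon$:

* $h(x)=2^px$ on $[0,\epsilon]$;
* $h(x)=2^p\epsilon+2^{p-1}(x-\epsilon)$ on $[\epsilon,2^p\epsilon]$, whose image is $[2^p\epsilon,\tau]$;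
* any D-map $[2^p\epsilon,\min Z_1]\to[\tau,\min Z_2]$, where $2^p\epsilon<\min Z_1<\tau<\max Z_1<\min Z_2$;
* the middle part on $[\min Z_1,\max Z_{N-1}]$;
* $\rho:[\max Z_{N-1},1]\to[\max Z_N,1]$ from the End Lemma, with slope $2^q$ at $1$ (recall $q<0$).

Then $h\in F$ and $\pi(h)=(p,q)$. So $h\in G$ and $\chi(h)=1$.

**Step 3: $h(x)>x$ on $(0,1)$.** This is a hypothesis of Lemma 10.1. On $(0,\epsilon]$ it is clear. On $[\epsilon,2^p\epsilon]$ we have $h(x)\ge h(\epsilon)=2^p\epsilon\ge x$; the first equality holds only at $x=\epsilon$ and the second only at $x=2^p\epsilon$, so not both. On $[2^p\epsilon,\min Z_1]$ we have $h(x)\ge\tau>\min Z_1\ge x$. On the middle part and on $[\max Z_{N-1},1)$ it holds by construction.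

**Step 4: comparison of $h$ with $x\mapsto2^px$.** This will locate the support of $g_i^{-1}h^{n_i}$. By definition $h(\epsilon)=2^p\epsilon$ and $h^2(\epsilon)=\tau$, and
$$h(y)\le2^py\ \text{ on }[0,2^p\epsilon],\quad\text{with strict inequality on }(\epsilon,2^p\epsilon].\tag{3}$$
Indeed for $y\in(\epsilon,2^p\epsilon]$ we have $h(y)=2^p\epsilon+2^{p-1}(y-\epsilon)<2^p\epsilon+2^p(y-\epsilon)=2^py$.

Fix $i$ and let $H=\langle g_i,h\rangle$. Condition (a) for $J_i$ holds by the Chain Lemma. We now find $\gamma\in H\cap F'$ as in Lemma 10.1 with $J=J_i$.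

**Step 5: the case $n_i=0$.** Take $\gamma=g_i$ and $(r,s)=(r_i,s_i)$; we must check $h(r)<s$ and that the $h$-orbit of $r$ enters $\operatorname{int}J_i$. Clearly $\gamma$ is the identity on $[0,r_i]$. Let $r_i=z_b\in\operatorname{int}Z_b$ and $J_i=Z_c$. Since $r_i<x_i$, we have $b<c$. So $h(r_i)\in Z_{b+1}$, and $h(r_i)\le\max Z_c=\max J_i<s_i$. A power of $h$ maps $Z_b$ onto $J_i$, hence $r_i$ into $\operatorname{int}J_i$.

**Step 6: the case $n=n_i>0$.** Take $\gamma=g_i^{-1}h^n$, which lies in $F'$ since $\chi(\gamma)=-n+n=0$. We show that it is the identity exactly up to the point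
$$r=2^{-p(n-1)}\epsilon\le\epsilon,$$
and that the next component of its support is longer than one step of $h$.

For $x\in[0,r]$ and $0\le l\le n-1$ we have $2^{pl}x\le2^{p(n-1)}r=\epsilon$, so $h$ multiplies by $2^p$ at each of the $n$ steps and $h^n(x)=2^{pn}x=g_i(x)$. So $\gamma$ is the identity on $[0,r]$.

Now let $x\in(r,2^pr]$. Then $x\le2^p\epsilon$, so $g_i(x)=2^{pn}x$. By (3) and induction, for $0\le l\le n-1$,
$$h^l(x)\le2^{pl}x\le2^{p(n-1)}2^pr=2^p\epsilon,$$
so (3) applies at each step. If $h^l(x)=2^{pl}x$ for all $l\le n-1$, then $h^{n-1}(x)=2^{p(n-1)}x>2^{p(n-1)}r=\epsilon$, and the strict part of (3) gives $h^n(x)<2^{pn}x$. Otherwise $h^l(x)<2^{pl}x$ for some $l\le n-1$, and the strict inequality persists, since $h^{l+1}(x)\le2^ph^l(x)<2^{p(l+1)}x$ and so on. In both cases $h^n(x)<g_i(x)$, that is, $\gamma(x)<x$. Hence $\operatorname{supp}\gamma$ has a component $(r,s)$ with left end $r$, and $s>2^pr=h(r)$; the last equality holds because $r\le\epsilon$.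

Finally $h^{n-1}(r)=\epsilon$, so $h^{n+1}(r)=h^2(\epsilon)=\tau\in\operatorname{int}Z_1$, and a power of $h$ maps $Z_1$ onto $J_i$. So some $h^j(r)$ lies in $\operatorname{int}J_i$.

**Step 7: conclusion.** In both cases (b) follows from Lemma 10.1, and (c) holds because $1\ne\gamma\in H\cap F'$. By the Key Lemma $F'\le H$, and $\chi(h)=1$ gives $H=G$. This holds for every $i$, so $h$ is a common co-generator of $g_1,\dots,g_k$. As $k$ and the $g_i$ were arbitrary, $s(G)=\infty$. Together with Sections 4 and 9 this proves Theorem 2. $\blacksquare$
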